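\title{The Riesz transform and quantitative rectifiability\\ without a flatness assumption}

\begin{abstract}
Let $\mu$ be a finite measure in $\mathbb R^{n+1}$ with growth of order $n$ whose $n$-dimensional Riesz transform $\mathcal R_\mu$ is bounded in $L^2(\mu)$. Girela-Sarri\'on and Tolsa proved that if $B$ is a ball of mass comparable to $r(B)^n$ in which $\mu$ is close to an $n$-plane and $\mathcal R_\mu1$ has small variance, then a fixed fraction of $\mu|_B$ lies on a uniformly $n$-rectifiable set. We show that the flatness assumption can be removed. If $\mathcal R_\mu 1$ is close to a constant $a$ on $B$, then the Newtonian field of $\mu$ minus $a$ nearly vanishes on $\mu|_B$, while its divergence is a multiple of $\mu$. We prove that this prevents $\mu|_B$ from being diffuse, both in the interior of $B$ and near $\partial B$. Flat balls are then found by compactness inside Whitney balls of $B$, and the resulting pieces are glued with spheres.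
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The setting}
Fix an integer $n\ge1$. A Borel measure $\nu$ in $\mathbb R^{n+1}$ has \emph{growth $\Lambda$} if $\nu(B(x,r))\le\Lambda r^n$ for all $x\in\mathbb R^{n+1}$ and $r>0$. Here $B(x,r)$ is the open ball; the same bound follows for the closed ball $\overline B(x,r)$, which lies in $B(x,r')$ for every $r'>r$. Growth bounds the measure from above by a multiple of the Hausdorff measure $\mathcal H^n$, but it gives no lower bound: surface measure on an $n$-plane has growth, and so does Lebesgue measure on a ball.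

Let $K(x)=x/|x|^{n+1}$ be the Riesz kernel. For a finite measure $\mu$, $t>0$ and $f\in L^2(\mu)$, the truncated Riesz transform is
\[
\mathcal R_{\mu,t}f(x)=\int_{|x-y|>t}K(x-y)f(y)\,d\mu(y).
\]
We write $\mathcal M(C_0,C_1)$ for the class of finite Borel measures $\mu$ in $\mathbb R^{n+1}$ that have growth $C_0$ and satisfy $\|\mathcal R_{\mu,t}f\|_{L^2(\mu)}\le C_1\|f\|_{L^2(\mu)}$ for all $t>0$ and $f\in L^2(\mu)$. By a theorem of Mattila and Verdera, for $\mu$ in this class and $f\in L^2(\mu)$ the functions $\mathcal R_{\mu,t}f$ converge weakly in $L^2(\mu)$ as $t\to0$. The limit $\mathcal R_\mu f$ is linear in $f$ and $\|\mathcal R_\mu f\|_{L^2(\mu)}\le C_1\|f\|_{L^2(\mu)}$. Since $\mu$ is finite, $\mathcal R_\mu1\in L^2(\mu)$ is defined.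

We normalize $\mathcal H^n$ to agree with Lebesgue measure on $n$-planes. A set $E$ is \emph{$n$-rectifiable} if all of it, up to an $\mathcal H^n$-null set, is covered by countably many Lipschitz images of $\mathbb R^n$. The quantitative version, in the sense of David and Semmes, asks for one Lipschitz image at every location and scale.

\begin{definition}\label{def:UR}
A closed set $E\subset\mathbb R^{n+1}$ is \emph{uniformly $n$-rectifiable with constant $M\ge1$} (briefly, $M$-UR) if for all $x\in E$ and $0<r<\operatorname{diam}E$,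
\[
M^{-1}r^n\le\mathcal H^n(E\cap B(x,r))\le Mr^n,
\]
and there is an $M$-Lipschitz map $g$ from the ball $B_{\mathbb R^n}(0,r)\subset\mathbb R^n$ to $\mathbb R^{n+1}$ with $\mathcal H^n\bigl(E\cap B(x,r)\cap g(B_{\mathbb R^n}(0,r))\bigr)\ge M^{-1}r^n$.
\end{definition}

The first condition is $n$-AD-regularity and the second is called big pieces of Lipschitz images. One may use three separate constants for regularity, for the Lipschitz norm and for the size of the piece; both conditions become weaker as $M$ grows, so one constant suffices.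

For a ball $B$ of radius $r(B)$ we write $m_{\mu,B}(g)=\mu(B)^{-1}\int_Bg\,d\mu$, and for an $n$-plane $L$,
\[
\beta^L_{\mu,1}(B)=\int_B\frac{\operatorname{dist}(x,L)}{r(B)}\,d\mu(x).
\]

\subsection{The question and the results}
Our starting point is the following theorem.

\begin{theorem}[Girela-Sarri\'on and Tolsa \cite{GST}]\label{thm:GST}
Given $n,C_0,C_1$ there are $\delta,\varepsilon,c>0$ and $M\ge1$ with the following property. Let $\mu\in\mathcal M(C_0,C_1)$ and let $B$ be a ball with $\mu(B)\ge C_0^{-1}r(B)^n$. Suppose that there is an $n$-plane $L$ through the center of $B$ with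
\begin{equation}\label{eq:flat}
\beta^L_{\mu,1}(B)\le\delta\,\mu(B),
\end{equation}
and that
\begin{equation}\label{eq:var}
\int_B|\mathcal R_\mu1-m_{\mu,B}(\mathcal R_\mu1)|^2\,d\mu\le\varepsilon\,\mu(B).
\end{equation}
Then there is an $M$-UR set $\Gamma$ with $\mu(\Gamma\cap B)\ge c\,\mu(B)$ and $\mu|_\Gamma\ll\mathcal H^n|_\Gamma$.
\end{theorem}

Condition \eqref{eq:flat} says that the mass of $B$ is, on average, close to a plane. Condition \eqref{eq:var} says that $\mathcal R_\mu1$ is nearly constant on $B$; the mean is subtracted because mass placed far from $B$ changes $\mathcal R_\mu1$ on $B$ by an almost constant vector. The authors of \cite{GST} state that \eqref{eq:flat} is needed in their proof for technical reasons, and that they do not know whether the theorem holds without it. This is the question we answer: \emph{does the small variance condition \eqref{eq:var} alone force a fixed fraction of $\mu|_B$ onto a uniformly rectifiable set, with constants depending only on $n,C_0,C_1$?} It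 does.

\begin{theorem}\label{thm:main}
Given $n,C_0,C_1$ there are $\varepsilon,c>0$ and $M\ge1$, depending only on $n,C_0,C_1$, with the following property. If $\mu\in\mathcal M(C_0,C_1)$ and $B$ is a ball, open or closed, with $\mu(B)\ge C_0^{-1}r(B)^n$ that satisfies \eqref{eq:var}, then there is an $M$-UR set $\Gamma\subset\overline B$ with $\mu(\Gamma\cap B)\ge c\,\mu(B)$ and $\mu|_\Gamma\ll\mathcal H^n|_\Gamma$.
\end{theorem}

\begin{theorem}\label{thm:comp}
\begin{itemize}
\item[(a)] Theorem~\ref{thm:main} remains true if \eqref{eq:var} is replaced by the condition that, for some $a\in\mathbb R^{n+1}$,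
\begin{equation}\label{eq:weak}
\mu(\{x\in B:|\mathcal R_\mu1(x)-a|>\varepsilon\})\le\varepsilon\,\mu(B).
\end{equation}
\item[(b)] There is a constant $A_n$ such that for $C_0,C_1\ge A_n$ the number $\varepsilon$ in Theorem~\ref{thm:main} must satisfy $\varepsilon\le A_nC_0^{-2}$.
\end{itemize}
\end{theorem}

\subsection{The idea}
The kernel $K$ is the gradient of $\log|x|$ if $n=1$ and of $|x|^{1-n}/(1-n)$ if $n\ge2$, a multiple of the fundamental solution of the Laplacian in $\mathbb R^{n+1}$. Hence $\operatorname{div}K=c_n\delta_0$, where $c_n=\mathcal H^n(\mathbb S^n)$, and the field $F=K*\mu-a$ satisfies $\operatorname{div}F=c_n\mu$. This is where codimension one enters. Under \eqref{eq:var}, with $a=m_{\mu,B}(\mathcal R_\mu1)$, the field $F$ nearly vanishes on the very set where its divergence lives. On a plane this is possible because $F$ jumps across the plane and $\mathcal R_\mu1$ sees only the average of the two one-sided values. A diffuse measure has no such jump, and we show that then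 the two properties are incompatible. Section~\ref{sec:examples} works out both situations by hand.

The proof turns this into three statements.
\begin{itemize}
\item Proposition~\ref{prop:A}: a measure whose field vanishes on it in a ball, in a weak sense, and whose $n$-dimensional density is zero almost everywhere in that ball, does not charge the ball.
\item Proposition~\ref{prop:B}: the theorem holds for a ball $b$ with substantial mass in $\frac12b$. A limit of counterexamples would have points of positive density by Proposition~\ref{prop:A}, hence a rectifiable part by \cite{NToV}, hence a flat ball, and Theorem~\ref{thm:GST} applies to that ball.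
\item Proposition~\ref{prop:C}: a measure in the unit ball that is smooth at the scale of the distance to the boundary and has small field on itself has small total mass.
\end{itemize}
The third statement is needed because compactness cannot be applied to $B$ itself. The mass of a sequence of counterexamples may drift to $\partial B$, spread over many scales so that no ball well inside $B$ has substantial density; a ball centered on $\partial B$ is half outside $B$, where \eqref{eq:var} says nothing. In Section~\ref{sec:main} we take a Whitney decomposition of $B$. If the Whitney cubes of low density carried most of the mass, we could smooth $\mu$ on them and contradict Proposition~\ref{prop:C}. So either $\partial B$ or the cubes of substantial density carry a fixed fraction of $\mu(B)$; in the second case Proposition~\ref{prop:B} gives a UR set for each such cube, and we glue these sets with spheres.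

\section{Planes and radial measures}\label{sec:examples}

Throughout, $\mathcal L$ or $dx$ is Lebesgue measure in $\mathbb R^{n+1}$, $\omega_n$ is the volume of the unit ball of $\mathbb R^n$, $K*\nu(x)=\int K(x-y)\,d\nu(y)$, $B_r=B(0,r)$ and $S_r=\partial B_r$. The flux of $K(\cdot-y)$ through $S_r$ is $c_n$ if $|y|<r$ and $0$ if $|y|>r$; this is the content of $\operatorname{div}K=c_n\delta_0$.

\begin{example}[planes]\label{ex:plane}
Let $L$ be an $n$-plane, $z\in L$, $R\ge3$ and $\mu=\mathcal H^n|_{L\cap B(z,R)}$. This measure has growth $\omega_n$, and on $L$ the kernel $K$ is that of the classical Riesz transforms of $\mathbb R^n$, so $\mu\in\mathcal M(C_0,C_1)$ with constants independent of $R$. For $x\in L$ with $|x-z|\le1$ and $t<1$, the part of $\mathcal R_{\mu,t}1(x)$ coming from $L\cap B(x,R-1)$ vanishes because $K$ is odd. The remaining points $y$ satisfy $R-1\le|x-y|\le R+1$, so $|\mathcal R_\mu1(x)|\le C/R$. Take $L=\{x_{n+1}=\frac12\}$, $z=(0,\dots,0,\frac12)$ and $B=B_1$. Then \eqref{eq:var}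 holds with $\varepsilon=CR^{-2}$, while \eqref{eq:flat} fails for small $\delta$: no plane through $0$ contains the disc $L\cap B$, so $\beta^{L'}_{\mu,1}(B)$ is a positive continuous function on the compact set of planes $L'\ni0$.

Off the plane the field is not small. At a point at distance $h>0$ from $L$, the normal component of $K*\mathcal H^n|_L$ has size $\int_{\mathbb R^n}h(|u|^2+h^2)^{-(n+1)/2}du$, which is the flux of $K$ through a plane at distance $h$ from $0$, that is, the flux $c_n/2$ through a hemisphere. The normal component equals $c_n/2$ on one side of $L$ and $-c_n/2$ on the other, and all the divergence sits in this jump.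
\end{example}

\begin{example}[radial measures]\label{ex:radial}
Let $\mu=\rho(|x|)\,dx$ with $\rho\ge0$ bounded and compactly supported. Then $|K*\mu-\mathcal R_{\mu,t}1|\le c_nt\sup\rho$, so $\mathcal R_\mu1=K*\mu=:F$, a continuous field. We have $F(Ux)=UF(x)$ for every orthogonal map $U$; taking the maps $U$ that fix $x$ shows that $F(x)$ is parallel to $x$, say $F(x)=f(|x|)\,x/|x|$. The flux of $F$ through $S_r$ is $c_nr^nf(r)$, and by Fubini it is also $c_n\mu(B_r)$. Hence
\begin{equation}\label{eq:newton}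
\mathcal R_\mu1(x)=\mu(B_{|x|})\,\frac{x}{|x|^{n+1}}.
\end{equation}
Let $B=B_1$. The field is odd, so its mean on $B$ is zero, and $|\mathcal R_\mu1(x)|\ge\mu(B_{|x|})$ on $B$. Therefore
\[
\int_B|\mathcal R_\mu1|^2d\mu\ \ge\ (\mu\times\mu\times\mu)\bigl(\{(x,y,z)\in B^3:|y|<|x|,\ |z|<|x|\}\bigr)=\tfrac13\mu(B)^3,
\]
since $\mu$ charges no sphere and each of the three points is the outermost one on a third of $B^3$. If $\mu(B)\ge C_0^{-1}$, then \eqref{eq:var} fails for every $\varepsilon<\frac13C_0^{-2}$.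
\end{example}

The measures of Example~\ref{ex:radial} give zero mass to every UR set, so they are the first candidates for a counterexample, and they fail for the reason announced: the field is the accumulated divergence, so it cannot be small on the outer layers of mass. The bound does not depend on how the mass is distributed among the radii. In particular it covers mass spread over many thin shells that accumulate at $\partial B$, the configuration that compactness misses. The simplest radial measure shows that the order $C_0^{-2}$ cannot be improved.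

\begin{proof}[Proof of Theorem~\ref{thm:comp}(b)]
Let $A_n=2(n+1)$ and $C_0,C_1\ge A_n$. Let $B=B_1$, $v=\mathcal L(B)=c_n/(n+1)$ and $\mu=(C_0v)^{-1}\mathcal L|_B$. Then $\mu(B)=C_0^{-1}$ and $\mu(B(x,r))\le C_0^{-1}\min(r^{n+1},1)\le C_0r^n$. For $x\in B$ we have $\int|x-y|^{-n}d\mu(y)\le(C_0v)^{-1}\int_{B_2}|z|^{-n}dz=2(n+1)C_0^{-1}\le C_1$, so Schur's test (recalled in Section~\ref{sec:prelim}) gives $\mu\in\mathcal M(C_0,C_1)$. By \eqref{eq:newton}, $\mathcal R_\mu1(x)=C_0^{-1}x$ on $B$. The mean is zero and $\int_B|\mathcal R_\mu1|^2d\mu\le C_0^{-2}\mu(B)$, so \eqref{eq:var} holds for every $\varepsilon\ge C_0^{-2}$. A UR set $\Gamma$ has locally finite $\mathcal H^n$-measure, hence $\mathcal L(\Gamma)=0$ and $\mu(\Gamma)=0$. So the $\varepsilon$ of Theorem~\ref{thm:main} is smaller than $C_0^{-2}\le A_nC_0^{-2}$.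
\end{proof}

The same computation for small multiples of $\mathcal L|_B$ shows that the hypothesis $\mu(B)\ge C_0^{-1}r(B)^n$ cannot be dropped: the field is then as small as we like.

\section{Preliminaries}\label{sec:prelim}

\subsection{The kernel and measures with growth}
The kernel $K$ is odd, homogeneous of degree $-n$, and $|\nabla K(x)|\le C|x|^{-n-1}$. Off the origin it is curl-free ($\partial_iK_j=\partial_jK_i$) and divergence-free. A smooth field $G$ that is curl-free and divergence-free has harmonic components, since $\Delta G_j=\sum_i\partial_i\partial_jG_i=0$. For a finite measure $\nu$ the field $K*\nu$ is locally integrable, curl-free and satisfies $\operatorname{div}(K*\nu)=c_n\nu$ in the sense of distributions; off $\operatorname{supp}\nu$ it is smooth with harmonic components. If $U$ is a bounded set, then for $h=|x-x'|<\frac12$,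
\begin{equation}\label{eq:modulus}
\int_U|K(x-y)-K(x'-y)|\,dy\le C_U\,h\log(1/h),
\end{equation}
as one sees by bounding each term separately on $|x-y|<2h$ and using the gradient bound elsewhere. So if $u$ is bounded and vanishes off $U$, then $K*(u\,dx)$ is bounded and continuous, with a modulus of continuity that depends only on $U$ and $\sup|u|$.

\begin{lemma}\label{lem:growth}
Let $\nu$ have growth $\Lambda$, $x\in\mathbb R^{n+1}$ and $s>0$. With $C=C(n)$:
\begin{itemize}
\item[(a)] $\int_{|x-y|<s}|x-y|^{\gamma-n}d\nu(y)\le C\Lambda s^\gamma$ for $\gamma\in\{\frac12,1\}$;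
\item[(b)] $\int_{|x-y|\ge s}|x-y|^{-n-1}d\nu(y)\le C\Lambda/s$;
\item[(c)] $\int s\,(|x-y|+s)^{-n-1}d\nu(y)\le C\Lambda$;
\item[(d)] if $\operatorname{supp}\nu\subset\overline B_3$, then $\int_{B_3}|K*\nu|^2dx\le C\Lambda^2$;
\item[(e)] $\nu\le C\Lambda\,\mathcal H^n$.
\end{itemize}
\end{lemma}

\begin{proof}
For (a), the annulus $2^{-j-1}s\le|x-y|<2^{-j}s$ contributes at most $C\Lambda(2^{-j}s)^\gamma$, and $\nu$ has no atoms. For (b), the annulus $2^js\le|x-y|<2^{j+1}s$ contributes at most $C\Lambda(2^js)^{-1}$. For (c), the ball $B(x,s)$ contributes at most $\Lambda$, and (b) bounds the rest.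

For (d), let $y,y'\in\overline B_3$ and $h=|y-y'|$. We bound $I=\int_{B_3}|x-y|^{-n}|x-y'|^{-n}dx$. On $B(y,h/2)$ the second factor is at most $Ch^{-n}$ and the first integrates to $Ch$; the same holds on $B(y',h/2)$ with the roles exchanged. Elsewhere $|x-y|\le|x-y'|+h\le3|x-y'|$, and the contribution is at most $C\int_{h/2}^6r^{-n}dr$, which is $O(h^{1-n})$ for $n\ge2$ and $O(\log(12/h))$ for $n=1$. In all cases $I\le Ch^{\frac12-n}$. By Fubini and (a), $\int_{B_3}|K*\nu|^2\le C\iint|y-y'|^{\frac12-n}d\nu\,d\nu\le C\Lambda^2$.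

For (e), a nonempty set $A_i$ lies in a closed ball of radius $\operatorname{diam}A_i$, so $\nu(A)\le\Lambda\sum_i(\operatorname{diam}A_i)^n$ for every cover of $A$.
\end{proof}

By (e), $\mu|_\Gamma\ll\mathcal H^n|_\Gamma$ for every Borel set $\Gamma$, so the last assertion of Theorem~\ref{thm:main} needs no further proof.

\emph{Schur's test}: if $\int|k(x,y)|\,d\nu(y)\le S$ for $\nu$-a.e.\ $x$ and $\int|k(x,y)|\,d\nu(x)\le S$ for $\nu$-a.e.\ $y$, then the operator with kernel $k$ has norm at most $S$ in $L^2(\nu)$.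

\emph{The smoothed kernel.} Fix a radial $\varphi\in C_c^\infty(B_1)$ with $\varphi\ge0$ and $\int\varphi=1$. Put $\varphi_t=t^{-n-1}\varphi(\cdot/t)$ and $K_t=K*\varphi_t$. Then $K_t(z)=t^{-n}K_1(z/t)$ is smooth and odd, and $K_t(z)=K(z)$ for $|z|\ge t$ by the mean value property of the harmonic components of $K$. Consequently
\begin{equation}\label{eq:Kt}
|K_t(z)|\le C\max(t,|z|)^{-n},\qquad|\nabla K_t(z)|\le C\max(t,|z|)^{-n-1}.
\end{equation}
If $\mu$ is finite with growth $C_0$, then $K_t*\mu=K*(\varphi_t*\mu)$, and the measure with density $\varphi_t*\mu$ has growth $CC_0$: for $r<t$ use that the density is at most $Ct^{-n-1}C_0t^n$, and for $r\ge t$ use $(\varphi_t*\mu)(B(x,r))\le\mu(B(x,r+t))$.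

\emph{Scaling.} If $\mu\in\mathcal M(C_0,C_1)$ and $\tilde\mu(A)=r^{-n}\mu(x_0+rA)$, then $\mathcal R_{\tilde\mu,t}[f(x_0+r\,\cdot)](x)=\mathcal R_{\mu,rt}f(x_0+rx)$, so $\tilde\mu\in\mathcal M(C_0,C_1)$. The class of $M$-UR sets is also invariant under translations and dilations, so we may always normalize a ball to be the unit ball.

The weak limit $\mathcal R_\mu$ has no pointwise formula, but the next lemma gives the two formulas that we need.

\begin{lemma}\label{lem:anti}
Let $\mu\in\mathcal M(C_0,C_1)$ and let $E$ be a Borel set.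
\begin{itemize}
\item[(a)] If $A$ is a Borel set with $\operatorname{dist}(A,E)>0$, then $\mathcal R_\mu\chi_E=K*(\mu|_E)$ $\mu$-a.e.\ on $A$.
\item[(b)] If $\psi$ is bounded and Lipschitz, then, with an absolutely convergent integral on the right,
\[
\int_E\psi\,\mathcal R_\mu\chi_E\,d\mu=\frac12\iint_{E\times E}(\psi(x)-\psi(y))K(x-y)\,d\mu(y)\,d\mu(x).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $t<\operatorname{dist}(A,E)$ we have $\chi_A\mathcal R_{\mu,t}\chi_E=\chi_AK*(\mu|_E)$, and the left side converges weakly to $\chi_A\mathcal R_\mu\chi_E$.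

(b) Exchanging $x$ and $y$ and using that $K$ is odd, $\int_E\psi\,\mathcal R_{\mu,t}\chi_E\,d\mu$ equals the right side with the integral restricted to $|x-y|>t$. The left side converges because $\psi\chi_E\in L^2(\mu)$. The integrand on the right is bounded for $|x-y|\ge1$ and at most $\operatorname{Lip}(\psi)|x-y|^{1-n}$ everywhere, so it is integrable by Lemma~\ref{lem:growth}(a), and dominated convergence applies.
\end{proof}

\subsection{Densities, tangents and rectifiability}
We use the following standard facts; for density and approximate tangent theorems see \cite[Chapters 6 and 15]{Mat}.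
\begin{itemize}
\item[(D1)] If $\nu$ is a finite Borel measure, $s>0$, and $\limsup_{r\to0}r^{-n}\nu(B(x,r))>s$ for all $x$ in a Borel set $A$, then $\mathcal H^n(A)\le C(n)\,\nu(A)/s$.
\item[(D2)] If $E$ is an $n$-rectifiable Borel set with $\mathcal H^n(E)<\infty$, then at $\mathcal H^n$-a.e.\ $x\in E$ we have $\mathcal H^n(E\cap B(x,r))/(\omega_nr^n)\to1$ as $r\to0$, and there is an $n$-plane $L\ni x$ such that, for each $\alpha>0$, $\mathcal H^n(\{y\in E\cap B(x,r):\operatorname{dist}(y,L)>\alpha|y-x|\})=o(r^n)$.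
\item[(D3)] (Differentiation of Radon measures.) If $\nu$ is a finite Borel measure, then for $\nu$-a.e.\ $y$ the limit of $\mathcal L(B(y,t))/\nu(B(y,t))$ as $t\to0$ exists and is finite. Thus $\liminf_{t\to0}t^{-n-1}\nu(B(y,t))>0$ for $\nu$-a.e.\ $y$.
\end{itemize}

\begin{theorem}[Nazarov, Tolsa and Volberg \cite{NToV}]\label{thm:NToV}
If $E\subset\mathbb R^{n+1}$, $\mathcal H^n(E)<\infty$, and the Riesz transform is bounded in $L^2(\mathcal H^n|_E)$, then $E$ is $n$-rectifiable.
\end{theorem}

\begin{lemma}\label{lem:UR}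
\begin{itemize}
\item[(a)] If $E$ is $M$-UR, then $\mathcal H^n(E\cap B(z,r))\le C(n)Mr^n$ for all $z\in\mathbb R^{n+1}$, $r>0$.
\item[(b)] Let $E$ be closed and let $\mathcal H^n|_E$ satisfy the upper bound in Definition~\ref{def:UR} with constant $M$. Suppose that for all $x\in E$ and $0<r<\operatorname{diam}E$ there are $r'\le r$ and an $M$-Lipschitz map $g_0$ on $B_{\mathbb R^n}(0,r')$ whose image meets $E\cap B(x,r)$ in a set of $\mathcal H^n$-measure at least $M^{-1}r^n$. Then $E$ is $M$-UR.
\item[(c)] Let $S$ be a sphere of radius $R$, $z\in S$, $0<s\le R$. Then $S\cap B(z,s)$ contains the image of a $2$-Lipschitz map on $B_{\mathbb R^n}(0,s/2)$ with $\mathcal H^n$-measure at least $\omega_n(s/2)^n$. We call this image a \emph{cap}. Spheres are $C(n)$-UR.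
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $E\cap B(z,r)\ne\emptyset$, it has diameter at most $D=\min(2r,\operatorname{diam}E)$ and is covered by $C(n)$ balls of radius $D/2$ centered on $E$.

(b) The map $g(u)=g_0(r'u/r)$ on $B_{\mathbb R^n}(0,r)$ is $M$-Lipschitz and has the same image. The lower regularity bound follows from the size of the piece.

(c) Over the disc of radius $s/2\le R/2$ about $z$ in the tangent plane, $S$ is the graph of $u\mapsto R-(R^2-|u|^2)^{1/2}$, whose gradient is at most $1/\sqrt3$. The graph map is $\sqrt{4/3}$-Lipschitz, so its image lies in $B(z,s)$, and it projects onto the disc. Finitely many such graphs cover $S$, which gives the upper bound, and (b) applies with $s=r/2$.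
\end{proof}

\section{A diffuse measure cannot carry a vanishing field}\label{sec:A}

\begin{proposition}\label{prop:A}
Let $b=B_1$ and let $\mu$ be a measure of growth $C_0$ supported in $\overline B_2$. Let $G:b\to\mathbb R^{n+1}$ be bounded, smooth, curl-free and divergence-free. Suppose that
\begin{equation}\label{eq:weakzero}
\frac12\iint K(x-y)(\phi(x)-\phi(y))\,d\mu(y)\,d\mu(x)+\int\phi\,G\,d\mu=0\qquad\text{for all }\phi\in C_c^\infty(b),
\end{equation}
and that $\lim_{t\to0}t^{-n}\mu(B(y,t))=0$ for $\mu$-a.e.\ $y\in b$. Then $\mu(b)=0$.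
\end{proposition}

In view of Lemma~\ref{lem:anti}(b), identity \eqref{eq:weakzero} is the weak form of ``$\mathcal R_\mu1+G=0$ on $\mu|_b$''; $G$ stands for the field of distant mass minus a constant. The density hypothesis cannot be dropped. If $L\ni0$ is an $n$-plane, $\mu=\mathcal H^n|_{L\cap\overline B_2}$ and $G(x)=\int_{L\setminus\overline B_2}(K(x-y)-K(-y))\,d\mathcal H^n(y)$, then the cancellation in Example~\ref{ex:plane}, with $R\to\infty$, gives $\mathcal R_{\mu,t}1=-G$ on $L\cap b$ for $t<1$, so \eqref{eq:weakzero} holds.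

We build the proof from the end. Lemma~\ref{lem:log} treats a continuous field that is small at \emph{every point} of the support. Lemma~\ref{lem:varia} reduces to it the case of a field that is small in $L^2$ of the measure. Lemma~\ref{lem:Jt} shows that mollifying $\mu$ produces such a field.

\subsection{The logarithmic cutoff}
Suppose first that $F$ is continuous in a ball, $\operatorname{div}F=c_n\nu$, the components of $F$ are harmonic off $\operatorname{supp}\nu$, and $F=0$ on $\operatorname{supp}\nu$. Testing with $\phi$ gives $c_n\int\phi\,d\nu=-\int\nabla\phi\cdot F\,dx$, which is useless because $F$ may be large away from the support. So we replace $F$ by $V=\chi(w)F$ with $w=|F|^2$, where $\chi=1$ near $0$ and $\chi=0$ above a small level. Now $V$ is small everywhere and agrees with $F$ near $\operatorname{supp}\nu$, at the cost of a new divergence $\chi'(w)\nabla w\cdot F$. The function $w$ is subharmonic off the support, and this bounds $\int\phi\,|\nabla w|^2/w$ by a constant on each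 dyadic range of values of $w$. A cutoff over one dyadic range costs a constant. A cutoff spread evenly over $T$ ranges costs $T^{-1}\cdot T^{1/2}$, which is small. The lemma carries this out with an additional harmonic term $p$ that is small in $L^1$; the case just described is $p=0$ with $\lambda$ arbitrarily small, and there the lemma gives $\nu=0$.

\begin{lemma}\label{lem:log}
Let $0<r_0<r_1\le1$, $U=B_{r_1}$, $\Lambda\ge1$ and $0<\lambda\le\frac1{16}$. Let $\nu$ be a finite measure in $U$, $S=U\cap\operatorname{supp}\nu$, and let $F:U\to\mathbb R^{n+1}$ and $p:U\to\mathbb R$ be continuous. Assume that $\operatorname{div}F=c_n\nu$ in $U$ in the sense of distributions, that $p$ and the components of $F$ are harmonic in $U\setminus S$, and that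
\[
|F|^2-p\le\lambda\ \text{ on }S,\qquad\int_U|F|^2dx\le\Lambda,\qquad\int_U|p|\,dx\le\Lambda\lambda.
\]
Then $\nu(B_{r_0})\le C(\log\frac1\lambda)^{-1/2}$ with $C=C(n,r_0,r_1,\Lambda)$.
\end{lemma}

\begin{proof}
Let $w=|F|^2-p$ and $T=\log(\sqrt\lambda/2\lambda)$; then $T\ge\frac14\log\frac1\lambda>0$ since $\lambda\le\frac1{16}$. The open sets $U_1=\{w<2\lambda\}\supset S$ and $U_2=U\setminus S$ cover $U$. In $U_2$ the function $w$ is smooth, $\Delta w=2|\nabla F|^2\ge0$ and $\operatorname{div}F=0$. Let $Y=\{2\lambda<w<\sqrt\lambda\}\subset U_2$. Fix $\phi\in C_c^\infty(U)$ with $0\le\phi\le1$ and $\phi=1$ on $B_{r_0}$. We use the chain rule for the composition of a Lipschitz, piecewise $C^1$ function with the smooth function $w$; it holds a.e., because $\nabla w=0$ a.e.\ on each level set of $w$.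

\emph{Energy bound.} Let $k\in C^1(\mathbb R)$ vanish on $(-\infty,2\lambda]$, with $k'(s)=\log(s/2\lambda)$ on $[2\lambda,\sqrt\lambda]$ and $k'=T$ on $[\sqrt\lambda,\infty)$. Then $0\le k'\le T$ and $0\le k(s)\le T|s|$. The function $k(w)$ vanishes in $U_1$, and in $U_2$ its gradient $k'(w)\nabla w$ is locally Lipschitz. So $k(w)$ has locally Lipschitz gradient in $U$, and a.e.\ in $U_2$ we have $\Delta k(w)=k'(w)\Delta w+\chi_Y|\nabla w|^2/w\ge\chi_Y|\nabla w|^2/w$. Integrating by parts twice,
\begin{equation}\label{eq:energy}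
\int_Y\phi\,\frac{|\nabla w|^2}{w}\,dx\le\int k(w)\,\Delta\phi\,dx\le CT\int_U(|F|^2+|p|)\,dx\le CT.
\end{equation}

\emph{The truncated field.} Let $\chi(s)=1-k'(s)/T$, which equals $1$ for $s\le2\lambda$ and $0$ for $s\ge\sqrt\lambda$, and let $V=\chi(w)F$. In $U_1$ we have $V=F$, so $\operatorname{div}V=c_n\nu$. In $U_2$ the field $V$ is locally Lipschitz and $\operatorname{div}V=h:=-T^{-1}\chi_Y\,w^{-1}\nabla w\cdot F$. The function $h$ vanishes in $U_1$ and $\nu$ vanishes in $U_2$, so a partition of unity subordinate to $\{U_1,U_2\}$ gives $\operatorname{div}V=c_n\nu+h$ in $U$. Hence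
\[
c_n\int\phi\,d\nu\le\int|\nabla\phi|\,|V|\,dx+\frac1T\int_Y\phi\,\frac{|\nabla w|\,|F|}{w}\,dx.
\]
Where $V\ne0$ we have $w<\sqrt\lambda$ and $|V|^2\le|F|^2=w+p\le\sqrt\lambda+|p|$, so by Cauchy--Schwarz the first term is at most $C(\sqrt\lambda+\Lambda\lambda)^{1/2}\le C\lambda^{1/4}$. On $Y$ we have $|F|^2/w=1+p/w\le1+|p|/2\lambda$, whose integral over $U$ is at most $C$. By Cauchy--Schwarz and \eqref{eq:energy} the second term is at most $T^{-1}(CT)^{1/2}C$. Finally $\lambda^{1/4}\le C(\log\frac1\lambda)^{-1/2}$.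
\end{proof}

\subsection{From $L^2$ smallness to pointwise smallness}
A field that is small in $L^2(\sigma)$ may be large on a small part of $\operatorname{supp}\sigma$. Deleting that part of $\sigma$ changes the field on the rest, so the deletion has to be done self-consistently. We choose the part to keep by minimizing the energy of the field minus a reward $\lambda$ per unit of mass kept. The reward guarantees that little mass is lost, and the first variation under removal of mass gives a pointwise inequality of exactly the form required in Lemma~\ref{lem:log}.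

\begin{lemma}\label{lem:varia}
Let $0<r_0<r_1\le1$, $U=B_{r_1}$, $\Lambda\ge1$. Let $\sigma=\rho\,dx$ have growth $\Lambda$, with $\rho\ge0$ bounded and zero off $U$. Let $G_1:U\to\mathbb R^{n+1}$ be bounded, smooth, curl-free and divergence-free, and let $F_1=K*\sigma+G_1$ satisfy $\int_U|F_1|^2dx\le\Lambda$. If $\int|F_1|^2d\sigma\le\lambda^2$ with $0<\lambda\le\frac1{16}$, then $\sigma(B_{r_0})\le C(\log\frac1\lambda)^{-1/2}$, where $C=C(n,r_0,r_1,\Lambda)$ does not depend on $\sup\rho$ or $\sup|G_1|$.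
\end{lemma}

\begin{proof}
For measurable $g:U\to[0,1]$ put $F_g=K*(g\sigma)+G_1$ and
\[
\mathcal J(g)=\int|F_g|^2g\,d\sigma-\lambda\int g\,d\sigma .
\]

\emph{Existence of a minimizer.} The admissible $g$ form a weak-$*$ sequentially compact subset of $L^\infty(U)$. Let $g_j\to g$ weak-$*$. Then $K*(g_j\sigma)\to K*(g\sigma)$ pointwise because $K(x-\cdot)\rho\in L^1(U)$, and these fields are equicontinuous on $\overline U$ by \eqref{eq:modulus}, so the convergence is uniform. The fields $F_{g_j}$ are uniformly bounded, hence $|F_{g_j}|^2\to|F_g|^2$ uniformly; also $\int|F_g|^2g_j\rho\to\int|F_g|^2g\rho$ and $\int g_j\rho\to\int g\rho$. Thus $\mathcal J(g_j)\to\mathcal J(g)$, and a minimizer $g$ exists. Write $F=F_g$ and $\nu=g\sigma$.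

\emph{Comparison with $g=1$.} The inequality $\mathcal J(g)\le\mathcal J(1)$ reads $\int|F|^2d\nu+\lambda\int(1-g)\,d\sigma\le\int|F_1|^2d\sigma\le\lambda^2$. Hence
\begin{equation}\label{eq:compare}
\int|F|^2d\nu\le\lambda^2,\qquad\int(1-g)\,d\sigma\le\lambda.
\end{equation}

\emph{First variation.} Let $h:U\to[0,1]$ be measurable and $0<s<1$. The function $g(1-sh)$ is admissible and its field is $F-sK*(h\nu)$. The coefficient of $s$ in $\mathcal J(g(1-sh))-\mathcal J(g)\ge0$ must be nonnegative:
\[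
-\int|F|^2h\,d\nu-2\int F\cdot K*(h\nu)\,d\nu+\lambda\int h\,d\nu\ge0 .
\]
Put $p(y)=2\int K(y-x)\cdot F(x)\,d\nu(x)$. By Fubini and oddness of $K$, the middle term equals $\int p\,h\,d\nu$. As $h$ is arbitrary, $|F|^2-p\le\lambda$ $\nu$-a.e. Both $F$ and $p$ are continuous in $U$, since $\nu$ and $F_i\nu$ have bounded densities, so the inequality holds on $U\cap\operatorname{supp}\nu$.

\emph{The other hypotheses of Lemma~\ref{lem:log}.} We have $\operatorname{div}F=c_n\nu$ in $U$, and $p$ and the components of $F$ are harmonic in $U\setminus\operatorname{supp}\nu$. Since $F=F_1-K*((1-g)\sigma)$ and $(1-g)\sigma$ has growth $\Lambda$, Lemma~\ref{lem:growth}(d) gives $\int_U|F|^2dx\le C$. Since $\int_U|y-x|^{-n}dy\le C$ and $\nu(U)\le\Lambda$, \eqref{eq:compare} gives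
\[
\int_U|p|\,dy\le C\int|F|\,d\nu\le C\lambda\,\nu(U)^{1/2}\le C\lambda .
\]
Lemma~\ref{lem:log} and \eqref{eq:compare} yield $\sigma(B_{r_0})\le\nu(B_{r_0})+\lambda\le C(\log\frac1\lambda)^{-1/2}$.
\end{proof}

\subsection{Mollification}
Let $\mu$ and $G$ be as in Proposition~\ref{prop:A}. Fix $0<r_0<r_1<r_2<1$ and $U=B_{r_1}$. Constants may depend on $n,C_0,\sup|G|,r_0,r_1,r_2$, but not on $t$. Put $f_t=K_t*\mu=K*(\varphi_t*\mu)$ and $F_t=f_t+G$ on $b$.

\begin{lemma}\label{lem:Jt}
$J_t:=\int_U|F_t|^2\,d(\varphi_t*\mu)\to0$ as $t\to0$.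
\end{lemma}

To extract the value of $f_t$ at a point $y$ from \eqref{eq:weakzero}, we test with a bump at $y$ and divide by its $\mu$-integral. The error is proportional to the mass of a doubled ball, so this works only at scales where $\mu$ doubles. Scales where it does not are harmless: along them the density grows geometrically, so $f_t(y)$ changes little until the first doubling scale is reached.

\begin{proof}
Let $\theta(y,t)=t^{-n}\mu(B(y,t))$ and $\theta^\sharp(y,t)=\sum_{j\ge0}2^{-j}\theta(y,2^{j+2}t)$; both are at most $2C_0$. We have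
\begin{equation}\label{eq:ft}
|f_t(u)-f_t(y)|\le C\theta^\sharp(y,t)\quad(|u-y|\le2t),\qquad|f_t(y)-f_{2t}(y)|\le C\theta(y,2t).
\end{equation}
For the first bound apply \eqref{eq:Kt} on the segment from $y$ to $u$: the ball $B(y,4t)$ contributes at most $Ct\cdot t^{-n-1}\mu(B(y,4t))$, and for $j\ge1$ the annulus $B(y,2^{j+2}t)\setminus B(y,2^{j+1}t)$, which is at distance at least $2^jt$ from the segment, contributes at most $Ct(2^jt)^{-n-1}\mu(B(y,2^{j+2}t))$. The second bound holds because $K_t-K_{2t}$ vanishes off $B_{2t}$ and is at most $Ct^{-n}$.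

\emph{Passing to a doubling scale.} Let $y\in B_{r_2}\cap\operatorname{supp}\mu$ and $0<t<1$. Call $s>0$ \emph{doubling} if $\mu(B(y,2s))\le2^{n+2}\mu(B(y,s))$. Let $t'=2^jt$ with $j\ge0$ minimal such that $t'$ is doubling; it exists because $\mu$ is finite and $\mu(B(y,t))>0$. For $i<j$ we have $\theta(y,2^{i+1}t)>4\theta(y,2^it)$, so summing the second bound in \eqref{eq:ft} gives
\begin{equation}\label{eq:tt'}
|f_t(y)-f_{t'}(y)|\le C\sum_{i<j}4^{-(j-i-1)}\theta(y,t')\le C\theta(y,t').
\end{equation}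

\emph{Testing at the doubling scale.} If $2t'\ge1-r_2$, then $|f_{t'}|\le C(t')^{-n}\mu(\mathbb R^{n+1})\le C$, so $|f_t(y)|\le C$. Let $2t'<1-r_2$, so that $B(y,2t')\subset b$. Take $\psi\in C_c^\infty(B(y,2t'))$ with $0\le\psi\le1$, $\psi=1$ on $B(y,t')$ and $|\nabla\psi|\le C/t'$. Since $K_{t'}$ is odd, $\int\psi f_{t'}d\mu=\frac12\iint(\psi(u)-\psi(z))K_{t'}(u-z)\,d\mu\,d\mu$. Adding $\int\psi G\,d\mu$ and using \eqref{eq:weakzero},
\[
\int\psi\,(f_{t'}+G)\,d\mu=\frac12\iint(\psi(u)-\psi(z))(K_{t'}-K)(u-z)\,d\mu(z)\,d\mu(u).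
\]
The integrand vanishes unless $|u-z|<t'$ and one of $u,z$ lies in $B(y,2t')$, and it is at most $C|u-z|^{1-n}/t'$. For $u\in B(y,2t')$ and $0<\alpha\le1$, splitting at $|u-z|=\alpha t'$ and using Lemma~\ref{lem:growth}(a) and $B(u,t')\subset B(y,4t')$,
\[
\int_{B(u,t')}|u-z|^{1-n}d\mu(z)\le C\alpha t'+(\alpha t')^{1-n}\mu(B(y,4t'))\le Ct'\bigl(\alpha+\alpha^{1-n}\theta^\sharp(y,t')\bigr).
\]
So $|\int\psi(f_{t'}+G)\,d\mu|\le C(\alpha+\alpha^{1-n}\theta^\sharp(y,t'))\,\mu(B(y,2t'))$. Divide by $\int\psi\,d\mu\ge2^{-n-2}\mu(B(y,2t'))$; this is where doubling is used. With \eqref{eq:ft} at scale $t'$ and \eqref{eq:tt'},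
\begin{equation}\label{eq:pointwise}
\Bigl|f_t(y)+\frac{\int\psi G\,d\mu}{\int\psi\,d\mu}\Bigr|\le C\bigl(\theta(y,t')+\theta^\sharp(y,t')+\alpha+\alpha^{1-n}\theta^\sharp(y,t')\bigr)\qquad(0<\alpha\le1).
\end{equation}
Taking $\alpha=1$, we see that in both cases $|f_t(y)|\le C$ for $y\in B_{r_2}\cap\operatorname{supp}\mu$ and $0<t<1$.

\emph{Pointwise limit.} Let $y\in B_{r_2}\cap\operatorname{supp}\mu$ be a point of zero density at which the conclusion of (D3) holds; $\mu$-a.e.\ point of $B_{r_2}$ is of this kind. Then $t'\to0$ as $t\to0$. Otherwise there are $s_0>0$ and $t_i\to0$ such that no radius $2^lt_i<s_0$ is doubling; if $l_i$ is minimal with $2^{l_i}t_i\ge s_0$, then $\mu(B(y,t_i))\le2^{-(n+2)l_i}\mu(\mathbb R^{n+1})\le C(t_i/s_0)^{n+2}$, against (D3). Zero density gives $\theta(y,s)\to0$ and, by dominated convergence for the series, $\theta^\sharp(y,s)\to0$ as $s\to0$. Letting $t\to0$ and then $\alpha\to0$ in \eqref{eq:pointwise}, and using the continuity of $G$, we get $f_t(y)\to-G(y)$.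

\emph{Conclusion.} By Fubini, $J_t=\int\!\int_U\varphi_t(u-y)|F_t(u)|^2du\,d\mu(y)$. For $t<r_2-r_1$ only $y\in B_{r_2}$ and $|u-y|<t$ matter, and then
\[
|F_t(u)|\le|f_t(y)+G(y)|+C\theta^\sharp(y,t)+\sup_{|u'-y|<t,\ u'\in U}|G(u')-G(y)|.
\]
The right side does not depend on $u$, is bounded, and tends to $0$ for $\mu$-a.e.\ $y\in B_{r_2}$. Dominated convergence gives $J_t\to0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
For $0<t<1$ let $\sigma$ have density $\chi_U\,\varphi_t*\mu$, and let $G_1=G+K*(\chi_{U^c}\,\varphi_t*\mu)$, so that $F_t=K*\sigma+G_1$. The density $\varphi_t*\mu$ is bounded, has growth $CC_0$ and support in $\overline B_3$. So $G_1$ is bounded, smooth, curl-free and divergence-free in $U$, and $\int_U|F_t|^2dx\le C$ by Lemma~\ref{lem:growth}(d), uniformly in $t$. Let $\lambda_t=\max(J_t^{1/2},t)$, which is positive and tends to $0$ by Lemma~\ref{lem:Jt}. Lemma~\ref{lem:varia} gives $(\varphi_t*\mu)(B_{r_0})\le C(\log\frac1{\lambda_t})^{-1/2}\to0$; here it is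 essential that $C$ does not depend on the supremum of the density, which blows up as $t\to0$. Since $\varphi_t*\mu\to\mu$ weakly and $B_{r_0}$ is open, $\mu(B_{r_0})\le\liminf_{t\to0}(\varphi_t*\mu)(B_{r_0})=0$. Let $r_0\to1$.
\end{proof}

\section{Balls with mass in the interior}\label{sec:B}

For a ball $b$, $\frac12b$ is the concentric ball of half the radius.

\begin{proposition}\label{prop:B}
Given $n,C_0,C_1$ and $\tau>0$ there are $\varepsilon_1,c_1>0$ and $M_1\ge1$ with the following property. If $\mu\in\mathcal M(C_0,C_1)$, $b$ is an open ball of radius $r$ with $\mu(\frac12b)\ge\tau r^n$, $a\in\mathbb R^{n+1}$, and $\int_b|\mathcal R_\mu1-a|^2d\mu\le\varepsilon_1\mu(\frac12b)$, then there is an $M_1$-UR set $\Gamma$ with $\mu(\Gamma\cap b)\ge c_1\mu(\frac12b)$.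
\end{proposition}

\begin{proof}
Suppose not. After scaling, $b=B_1$ and for each $k\ge1$ there are $\mu_k\in\mathcal M(C_0,C_1)$ and $a_k$ with $\mu_k(\frac12b)\ge\tau$ and
\begin{equation}\label{eq:small-k}
\int_b|\mathcal R_{\mu_k}1-a_k|^2d\mu_k\le\tfrac1k\mu_k(\tfrac12b)\le\tfrac{C_0}k,
\end{equation}
such that no $k$-UR set $\Gamma$ satisfies $\mu_k(\Gamma\cap b)\ge\frac1k\mu_k(\frac12b)$. Constants $C$ depend on $n,C_0,C_1,\tau$.

\emph{Step 1: the limit.} The measures $\mu_k$ may have unbounded total mass, so we separate the far part. Let $\mu_k^1=\mu_k|_{\overline B_2}$ and $G_k(x)=\int_{|y|>2}K(x-y)\,d\mu_k(y)-a_k$ for $x\in b$. Then $G_k$ is smooth, curl-free and divergence-free, and $|\nabla G_k|\le C$ on $b$ by Lemma~\ref{lem:growth}(b) with $s=1$. By Lemma~\ref{lem:anti}(a),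
\begin{equation}\label{eq:split}
\mathcal R_{\mu_k}1-a_k=\mathcal R_{\mu_k}\chi_{\overline B_2}+G_k\qquad\mu_k\text{-a.e.\ on }b .
\end{equation}
As $\|\mathcal R_{\mu_k}\chi_{\overline B_2}\|_{L^2(\mu_k)}\le C_1(2^nC_0)^{1/2}$, we get $\int_b|G_k|^2d\mu_k\le C$. Since $\mu_k(b)\ge\tau$, $|G_k|\le C$ at some point of $b$, and then on all of $b$ by the gradient bound. Pass to a subsequence along which $\mu_k^1\to\mu$ weakly and the bounded harmonic fields $G_k$ converge to some $G$, together with their derivatives, locally uniformly in $b$. Then $G$ is bounded, smooth, curl-free and divergence-free; $\mu$ is supported in $\overline B_2$ and has growth $C_0$, because $\mu(B)\le\liminf\mu^1_k(B)$ for open balls; and $\mu(b)\ge\mu(\overline B_{1/2})\ge\limsup\mu_k(\overline B_{1/2})\ge\tau$. The last inequality is where the mass is required to be in $\frac12b$: it cannot escape to $\partial b$.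

\emph{Step 2: the Riesz transform is bounded in $L^2(\mu)$.} Sharp truncations do not pass to weak limits, so we use $K_t$. By \eqref{eq:Kt}, $|K_t(z)-K(z)\chi_{|z|>t}|\le Ct^{-n}\chi_{|z|\le t}$, and by Schur's test the kernel $t^{-n}\chi_{|x-y|\le t}$ has norm at most $C_0$ in $L^2(\nu)$ for every $\nu$ of growth $C_0$. The truncations $\mathcal R_{\mu_k^1,t}$ have norm at most $C_1$ in $L^2(\mu_k^1)$ (apply the bound for $\mu_k$ to functions vanishing off $\overline B_2$). So for continuous scalar $f$ and vector-valued $h$,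
\[
\Bigl|\iint h(x)\cdot K_t(x-y)f(y)\,d\mu_k^1(y)\,d\mu_k^1(x)\Bigr|\le C\|f\|_{L^2(\mu_k^1)}\|h\|_{L^2(\mu_k^1)}
\]
with $C$ independent of $k,t$. The integrand is continuous and $\mu_k^1\times\mu_k^1\to\mu\times\mu$ weakly, so the inequality holds for $\mu$, and by density for all $f,h\in L^2(\mu)$. Returning to sharp truncations, $\|\mathcal R_{\mu,t}\|_{L^2(\mu)\to L^2(\mu)}\le C$ for all $t$.

\emph{Step 3: identity \eqref{eq:weakzero} holds for $\mu$ and $G$.} Let $\phi\in C_c^\infty(b)$. By \eqref{eq:split} and Lemma~\ref{lem:anti}(b) with $E=\overline B_2$,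
\[
\int\phi\,(\mathcal R_{\mu_k}1-a_k)\,d\mu_k=\frac12\iint K(x-y)(\phi(x)-\phi(y))\,d\mu_k^1\,d\mu_k^1+\int\phi\,G_k\,d\mu_k .
\]
The left side tends to $0$ by \eqref{eq:small-k}. The last term tends to $\int\phi\,G\,d\mu$, as $G_k\to G$ uniformly on $\operatorname{supp}\phi$. In the double integral multiply the integrand by a continuous function of $|x-y|$ with values in $[0,1]$ that vanishes near $0$ and equals $1$ on $[s,\infty)$. By Lemma~\ref{lem:growth}(a) this changes the integral by at most $C_\phi s$, for $\mu_k^1$ and for $\mu$ alike, and the new integrand is continuous. Let $k\to\infty$ and then $s\to0$.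

\emph{Step 4: a flat ball for $\mu$.} Since $\mu(b)>0$, Proposition~\ref{prop:A} shows that for some $j\ge1$ the set $Z=\{x\in b:\limsup_{r\to0}r^{-n}\mu(B(x,r))>1/j\}$ has $\mu(Z)>0$. Choose a compact $E\subset Z$ with $\mu(E)>0$. By (D1) and Lemma~\ref{lem:growth}(e), $\eta_0\mathcal H^n(A)\le\mu(A)\le C\mathcal H^n(A)$ for Borel $A\subset E$, with $\eta_0=(C(n)j)^{-1}$. So $0<\mathcal H^n(E)<\infty$ and $\mu|_E=f\mathcal H^n|_E$ with $\eta_0\le f\le C$. For $u\in L^2(\mathcal H^n|_E)$ we have $\mathcal R_{\mathcal H^n|_E,t}u=\mathcal R_{\mu,t}(uf^{-1}\chi_E)$, and Step 2 gives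
\[
\|\mathcal R_{\mathcal H^n|_E,t}u\|^2_{L^2(\mathcal H^n|_E)}\le\eta_0^{-1}C\int_E|u|^2f^{-2}d\mu\le C\eta_0^{-2}\|u\|^2_{L^2(\mathcal H^n|_E)}.
\]
By Theorem~\ref{thm:NToV}, $E$ is $n$-rectifiable. Moreover $\mu(B(x,r)\setminus E)=o(r^n)$ for $\mathcal H^n$-a.e.\ $x\in E$: by (D1) for $\mu|_{E^c}$, the subset of $E$ where $\limsup_{r\to0}r^{-n}\mu(B(x,r)\setminus E)>1/i$ has $\mathcal H^n$-measure at most $Ci\,\mu|_{E^c}(E)=0$. Fix $x\in E$ where this and (D2) hold, with plane $L\ni x$. With $\theta_0=\eta_0\omega_n/2$ we have $\mu(B(x,r))\ge\eta_0\mathcal H^n(E\cap B(x,r))\ge\theta_0r^n$ for small $r$. Since $\operatorname{dist}(y,L)\le|y-x|<r$ on $B(x,r)$, for each $\alpha>0$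
\begin{multline*}
\beta^L_{\mu,1}(B(x,r))\le\mu(B(x,r)\setminus E)+\alpha C_0r^n\\
+C\mathcal H^n(\{y\in E\cap B(x,r):\operatorname{dist}(y,L)>\alpha|y-x|\})=\alpha C_0r^n+o(r^n).
\end{multline*}
Hence $\beta^L_{\mu,1}(B(x,r))=o(r^n)=o(\mu(B(x,r)))$.

\emph{Step 5: contradiction.} Let $C_0'=\max(C_0,2/\theta_0)$ and let $\delta',\varepsilon',c',M'$ be the constants of Theorem~\ref{thm:GST} for $(n,C_0',C_1)$. They depend on the limit measure but not on $k$, and $\mu_k\in\mathcal M(C_0',C_1)$. Choose $B'=B(x,s)$ with $\overline{B'}\subset b$, $\mu(B')\ge\theta_0s^n$, $\beta^L_{\mu,1}(B')\le\frac{\delta'}2\mu(B')$, and $\mu(\partial B')=\mu_k(\partial B')=0$ for all $k$; the last condition excludes only countably many $s$. Then $\mu_k(B')\to\mu(B')$ and $\beta^L_{\mu_k,1}(B')\to\beta^L_{\mu,1}(B')$. So for large $k$ we have $\mu_k(B')\ge\frac12\theta_0s^n\ge(C_0')^{-1}s^n$ and $\beta^L_{\mu_k,1}(B')\le\delta'\mu_k(B')$. The mean minimizes the quadratic deviation, so by \eqref{eq:small-k}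
\[
\int_{B'}|\mathcal R_{\mu_k}1-m_{\mu_k,B'}(\mathcal R_{\mu_k}1)|^2d\mu_k\le\int_{B'}|\mathcal R_{\mu_k}1-a_k|^2d\mu_k\le\frac{C_0}k\le\varepsilon'\mu_k(B')
\]
for large $k$. Theorem~\ref{thm:GST} gives $M'$-UR sets $\Gamma_k$ with $\mu_k(\Gamma_k\cap b)\ge c'\mu_k(B')\ge c''\mu_k(\frac12b)$, where $c''=c'\theta_0s^n/(2C_0)$. For $k\ge\max(M',1/c'')$ large this contradicts the choice of $\mu_k$.
\end{proof}

\section{Mass near the boundary}\label{sec:C}

Let $B^\circ=B_1$ and $d(x)=1-|x|$, the distance to $\partial B^\circ$.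

\begin{proposition}\label{prop:C}
Let $\sigma=\rho\,dx$ with $0\le\rho\in C^\infty(B^\circ)$ be a measure in $B^\circ$, let $\omega$ be a finite measure on $\mathbb R^{n+1}\setminus B^\circ$, let $a\in\mathbb R^{n+1}$, and put $F=K*(\sigma+\omega)-a$ on $B^\circ$. Assume that
\begin{itemize}
\item[(a)] $\sigma+\omega$ has growth $\Lambda_0$;
\item[(b)] $d\,\rho\le\Lambda_0$ and $d^2|\nabla\rho|\le\Lambda_0$ on $B^\circ$;
\item[(c)] $\bigl|\int_{|y|\ge2}K(x-y)\,d\omega(y)-a\bigr|\le\Lambda_0$ for $x\in B^\circ$.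
\end{itemize}
Then for every $\gamma>0$ there is $j=j(n,\Lambda_0,\gamma)>0$ such that $\int|F|\,d\sigma\le j$ implies $\sigma(B^\circ)\le\gamma$.
\end{proposition}

The strategy is again to truncate $F$ at a small level, with two changes. No variational step is needed: by (b) the gradient of $F$ is at most $C/d$, so every error term living on $\{|F|\ge s\}$ is bounded by a multiple of $\sigma(|F|\ge s)$, which is small by Chebyshev's inequality. The new difficulty is the boundary. The test function $\phi$ must be replaced by a weight that is positive in all of $B^\circ$. The weight $1-|x|^2$ produces boundary terms, which Step 2 controls, and since it vanishes on $\partial B^\circ$, the equation $\operatorname{div}F=c_n\rho$ alone does not see mass close to the boundary. Such mass is detected by the differentiated equation $\Delta F=c_n\nabla\rho$: integrating by parts moves the derivative onto the weight, whose gradient does not vanish on $\partial B^\circ$.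

\begin{proof}
Constants $C$ depend only on $n$ and $\Lambda_0$, and repeated indices are summed. The field $F$ is smooth and curl-free in $B^\circ$, so the matrix $H=(\partial_iF_j)$ is symmetric, and
\[
\operatorname{tr}H=c_n\rho,\qquad\Delta F_j=\partial_i\partial_jF_i=c_n\partial_j\rho .
\]
We write $|H|^2=\sum_{i,j}H_{ij}^2$ and $J=\int|F|\,d\sigma$, so that $\sigma(|F|\ge s)\le J/s$.

\emph{Step 1: $d\,|H|\le C$.} Fix $x$ and a smooth $\chi$ with values in $[0,1]$, equal to $1$ on $B(x,d(x)/4)$, supported in $B(x,d(x)/2)$, with $|\nabla\chi|\le C/d(x)$. Write $F=K*(\chi\sigma)+K*((1-\chi)\sigma+\omega)-a$. On $B(x,d(x)/2)$ we have $d\ge d(x)/2$, so $|\nabla(\chi\rho)|\le Cd(x)^{-2}$ by (b), and the gradient of the first term at $x$ is at most $Cd(x)^{-2}\int_{B(x,d(x)/2)}|x-y|^{-n}dy\le C/d(x)$. The measure in the second term vanishes on $B(x,d(x)/4)$, so its gradient at $x$ is at most $C/d(x)$ by (a) and Lemma~\ref{lem:growth}(b).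

\emph{Step 2: $\int_{S_r}|F|\,d\mathcal H^n\le C$ for $\frac12\le r<1$.} Let $\nu=\sigma+\omega|_{B_2}$ and $F^0=K*\nu$. By (c), $|F-F^0|\le\Lambda_0$, so it suffices to bound $\int_{S_r}|F^0|^2$. The normal component of $F^0$ has a Poisson-like kernel and can be bounded directly. The tangential components cannot, but an integral identity for curl-free fields controls them by the normal one.

\emph{The normal component.} Put $D(y)=|r-|y||$, which is positive $\nu$-a.e. For all $x,y$,
\begin{equation}\label{eq:polar}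
x\cdot(x-y)=\tfrac12\bigl(|x-y|^2+|x|^2-|y|^2\bigr).
\end{equation}
For $x\in S_r$ and $|y|<2$ we have $|r^2-|y|^2|\le3D(y)$, so
\[
|x\cdot F^0(x)|\le\frac12\int|x-y|^{1-n}d\nu(y)+\frac32\int P(x,y)\,d\nu(y),\qquad P(x,y)=\frac{D(y)}{|x-y|^{n+1}} .
\]
The first term is at most $C$ by Lemma~\ref{lem:growth}(a). The measure $\mathcal H^n|_{S_r}$ has growth $C(n)$ and $|x-y|\ge D(y)$ for $x\in S_r$, so $P(x,y)\le D(y)^{-n}$ and, by Lemma~\ref{lem:growth}(b), $\int_{S_r}P(x,y)\,d\mathcal H^n(x)\le C$. Let $D(y')\le D(y)$. For each $x$ one of $|x-y|$, $|x-y'|$ is at least $\frac12|y-y'|$, and the corresponding factor $P$ is at most $CD(y)|y-y'|^{-n-1}$. Thus $P(x,y)P(x,y')$ is bounded both by $D(y)^{-n}P(x,y')$ and by $CD(y)|y-y'|^{-n-1}(P(x,y)+P(x,y'))$, and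
\[
\int_{S_r}P(x,y)P(x,y')\,d\mathcal H^n(x)\le C\min\Bigl(\frac1{D(y)^n},\frac{D(y)}{|y-y'|^{n+1}}\Bigr)\le\frac{CD(y)}{(|y-y'|+D(y))^{n+1}} .
\]
Expand $\int_{S_r}(\int P\,d\nu)^2$ as a double integral in $(y,y')$, restrict by symmetry to $D(y')\le D(y)$, and integrate first in $y'$ with Lemma~\ref{lem:growth}(c). The result is at most $C\nu(B_2)\le C$. Hence $\int_{S_r}(x\cdot F^0)^2d\mathcal H^n\le C$.

\emph{The full field.} In $B^\circ$,
\[
\operatorname{div}\bigl(|F^0|^2x-2(x\cdot F^0)F^0\bigr)=(n+1)|F^0|^2+2x_iF^0_j\partial_iF^0_j-2|F^0|^2-2x_jF^0_i\partial_iF^0_j-2c_n(x\cdot F^0)\rho,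
\]
and the second and fourth terms cancel because $\partial_iF^0_j=\partial_jF^0_i$. Integrating over $B_r$,
\[
r\int_{S_r}|F^0|^2=\frac2r\int_{S_r}(x\cdot F^0)^2+(n-1)\int_{B_r}|F^0|^2dx-2c_n\int_{B_r}x\cdot F^0\,d\sigma .
\]
The first two terms on the right are at most $C$, the second by Lemma~\ref{lem:growth}(d). It remains to bound $\int_{B_r}x\cdot F^0d\sigma=\mathrm I+\mathrm{II}$ from below, where $\mathrm I$ and $\mathrm{II}$ come from $|y|<r$ and $|y|\ge r$ in $F^0(x)=\int K(x-y)\,d\nu(y)$. Both integrals converge absolutely, as $\nu$ has bounded density near $\overline B_r$. Exchanging $x$ and $y$, $\mathrm I=\frac12\iint_{B_r\times B_r}|x-y|^{1-n}d\sigma\,d\sigma\ge0$. For $|x|<r\le|y|<2$ we have $|x-y|\ge|y|-|x|=D(x)+D(y)$, so \eqref{eq:polar} gives, with $D^*=\max(D(x),D(y))$,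
\[
-x\cdot K(x-y)\le\frac{|y|^2-|x|^2}{2|x-y|^{n+1}}\le\frac{3D^*}{|x-y|^{n+1}}\le\frac{CD^*}{(|x-y|+D^*)^{n+1}} .
\]
On $\{D(x)\le D(y)\}$ integrate first in $x$, and on the complement first in $y$; Lemma~\ref{lem:growth}(c) gives $-\mathrm{II}\le C$. This proves Step 2.

\emph{Step 3: a square function estimate.} Let $q_r=r^2-|x|^2$ and $q=q_1$. On $B_r$ we have $0\le q_r\le q\le2d$, so $q|H|\le C$ and $q\rho\le C$. We claim that for $0<\delta\le1$,
\begin{equation}\label{eq:square}
\int_{\{|F|\ge2\delta\}}q\,\frac{|H|^2}{|F|}\,dx\le C\Bigl(1+\frac J{\delta^2}\Bigr).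
\end{equation}
The constant does not grow with the number of dyadic ranges of $|F|$ above $2\delta$, which is what will let us find one range with small energy. The idea is to apply Green's formula to a smoothed version of $|F|$.

Fix $k_1:[0,\infty)\to[0,\infty)$ smooth and convex, $k_1=0$ on $[0,1]$, $k_1'=1$ on $[2,\infty)$. Let $k_\delta(s)=\delta k_1(s/\delta)$ and $k(v)=k_\delta(|v|)$ for $v\in\mathbb R^{n+1}$. With $e=v/|v|$, $D^2k(v)=k_\delta''(|v|)\,e\otimes e+|v|^{-1}k_\delta'(|v|)(I-e\otimes e)$. So $k$ is smooth, $0\le k(v)\le|v|$, $|\nabla k|\le\chi_{|v|\ge\delta}$ and $|D^2k|\le C\delta^{-1}\chi_{|v|\ge\delta}$. Since $q_r=0$ and $\partial_{\mathrm n}q_r=-2r$ on $S_r$, and $\Delta q_r\le0$, Green's formula and Step 2 give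
\begin{equation}\label{eq:green}
\int_{B_r}q_r\,\Delta(k(F))\,dx=\int_{B_r}k(F)\,\Delta q_r\,dx+2r\int_{S_r}k(F)\le C\qquad(\tfrac12\le r<1).
\end{equation}
Where $F\ne0$ put $e=F/|F|$ and $X=|H|^2-|He|^2\ge0$. The chain rule gives
\begin{equation}\label{eq:chain}
\Delta(k(F))=k_\delta''(|F|)\,|He|^2+\frac{k_\delta'(|F|)}{|F|}\,X+c_n(\partial_jk)(F)\,\partial_j\rho .
\end{equation}
For $|F|\ge2\delta$ only $X$ appears, not $|H|^2$. The missing part is recovered from symmetry and the trace:
\begin{equation}\label{eq:kato}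
|H|^2\le(2n+1)X+2(\operatorname{tr}H)^2 .
\end{equation}
Indeed, take an orthonormal basis with $e_1=e$ and put $t=\operatorname{tr}H$, $Y=\sum_{i\ge2}H_{i1}^2$. Then $X=\sum_i\sum_{j\ge2}H_{ij}^2\ge Y+\sum_{j\ge2}H_{jj}^2\ge Y+\frac1n(t-H_{11})^2$, where symmetry gives the term $Y$. Hence $|He|^2=H_{11}^2+Y\le2(t-H_{11})^2+2t^2+Y\le2n(X-Y)+2t^2+Y\le2nX+2t^2$; add $X$.

By \eqref{eq:green}, \eqref{eq:chain}, \eqref{eq:kato}, $k_\delta''\ge0$ and $0\le k_\delta'\le\chi_{[\delta,\infty)}$,
\[
\int_{B_r}q_r\,k_\delta'(|F|)\frac{|H|^2}{|F|}\,dx\le C+C\int_{B_r\cap\{|F|\ge\delta\}}\frac{q_r\rho^2}{|F|}\,dx+C\Bigl|\int_{B_r}q_r(\partial_jk)(F)\,\partial_j\rho\,dx\Bigr| .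
\]
The first integral on the right is at most $C\delta^{-1}\sigma(|F|\ge\delta)\le CJ/\delta^2$, because $q\rho\le C$. In the second we integrate by parts, with no boundary term since $q_r=0$ on $S_r$; it equals
\[
-\int_{B_r}\partial_jq_r\,(\partial_jk)(F)\,d\sigma-\int_{B_r}q_r\,(\partial_j\partial_lk)(F)\,H_{jl}\,d\sigma,
\]
which is at most $C(1+\delta^{-1})\sigma(|F|\ge\delta)\le CJ/\delta^2$ in absolute value, because $|\nabla q_r|\le2$ and $q|H|\le C$. Since $k_\delta'=1$ on $[2\delta,\infty)$ and $q_r\chi_{B_r}\uparrow q$ as $r\uparrow1$, \eqref{eq:square} follows.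

\emph{Step 4: the truncated field.} Let $0<\delta_1<\frac14$, let $N\ge1$ be an integer, $\delta_0=2^{-N}\delta_1$, and suppose $J\le\delta_0^3$. The $N$ sets $\{s\le|F|<2s\}$ with $s=2^{-i}\delta_1$, $0\le i\le N-1$, are disjoint and contained in $\{|F|\ge2\delta_0\}$. By \eqref{eq:square} with $\delta=\delta_0$, one of them, $\Sigma=\{s\le|F|<2s\}$ with $s\in[2\delta_0,\delta_1]$, contributes at most $C/N$, so
\begin{equation}\label{eq:shell}
\int_\Sigma q\,|H|^2dx\le\frac{Cs}N .
\end{equation}
Let $V(v)=\chi(|v|/s)\,v$ with $\chi$ smooth, $0\le\chi\le1$, $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$. Then $|V|\le2s$, $|DV|\le C$, $|D^2V|\le C/s$; $DV=I$ for $|v|\le s$, $DV=0$ for $|v|\ge2s$, and $D^2V=0$ unless $s<|v|<2s$. Let $\frac12\le r<1$; $O(\cdot)$ is uniform in $r$.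

\emph{First-order identity.} We have $\int_{B_r}q_r\operatorname{div}(V(F))\,dx=2\int_{B_r}x\cdot V(F)\,dx=O(s)$. The function $\operatorname{div}(V(F))=(\partial_jV_i)(F)H_{ij}$ equals $c_n\rho$ where $|F|\le s$, is at most $C|H|$ in absolute value on $\Sigma$, and vanishes where $|F|\ge2s$. With $\sigma(|F|>s)\le J/s$, Cauchy--Schwarz and \eqref{eq:shell},
\begin{equation}\label{eq:first}
\int_{B_r}q_r\,d\sigma\le C\Bigl(s+\frac Js+\int_\Sigma q|H|\,dx\Bigr)\le C\Bigl(s+\frac Js+\Bigl(\frac sN\Bigr)^{1/2}\Bigr)\le C\Bigl(s+\frac1N+\frac J{s^2}\Bigr).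
\end{equation}

\emph{Second-order identity.} Since $q_rx_i=0$ on $S_r$, Green's formula gives
\[
\int_{B_r}q_rx_i\,\Delta(V_i(F))\,dx=\int_{B_r}V_i(F)\,\Delta(q_rx_i)\,dx-\int_{S_r}V_i(F)\,\partial_{\mathrm n}(q_rx_i)=O(s).
\]
On the other hand $\Delta(V_i(F))=(\partial_j\partial_lV_i)(F)H_{mj}H_{ml}+c_n(\partial_jV_i)(F)\,\partial_j\rho$. The first part is supported in $\Sigma$ and at most $C|H|^2/s$, so by \eqref{eq:shell} it contributes $O(1/N)$. Hence $\int_{B_r}q_rx_i(\partial_jV_i)(F)\,\partial_j\rho\,dx=O(s+1/N)$. Integrating by parts, this integral equals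
\[
-\int_{B_r}\partial_j(q_rx_i)\,(\partial_jV_i)(F)\,d\sigma-\int_{B_r}q_rx_i\,(\partial_j\partial_lV_i)(F)\,H_{jl}\,d\sigma .
\]
The second term is at most $Cs^{-1}\sigma(|F|\ge s)\le CJ/s^2$, since $q|H|\le C$. In the first, replacing $DV(F)$ by $I$ costs at most $C\sigma(|F|>s)\le CJ/s$ and leaves $-\int_{B_r}\operatorname{div}(q_rx)\,d\sigma$. Therefore
\begin{equation}\label{eq:second}
\Bigl|\int_{B_r}\operatorname{div}(q_rx)\,d\sigma\Bigr|\le C\Bigl(s+\frac1N+\frac J{s^2}\Bigr).
\end{equation}

\emph{Conclusion.} We have $\operatorname{div}(q_rx)=(n+1)q_r-2|x|^2=(n+3)q_r-2r^2$, so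
\[
2r^2\sigma(B_r)=(n+3)\int_{B_r}q_r\,d\sigma-\int_{B_r}\operatorname{div}(q_rx)\,d\sigma .
\]
By \eqref{eq:first}, \eqref{eq:second}, $s\le\delta_1$ and $J/s^2\le\delta_0\le\delta_1$, letting $r\to1$ gives $\sigma(B^\circ)\le C(\delta_1+1/N)$. Choose $\delta_1$ and $N$ so that this is at most $\gamma$, and set $j=\delta_0^3$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By scaling, $B$ is the unit ball, open or closed, and $B^\circ$, $d$ are as in Section~\ref{sec:C}. Then $C_0^{-1}\le\mu(B)\le C_0$. Let $a=m_{\mu,B}(\mathcal R_\mu1)$ and $F^\mu=\mathcal R_\mu1-a$. Unless stated otherwise, $C$ depends only on $n,C_0,C_1$.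

\subsection{Whitney cubes}
Let $\mathcal W$ be the family of maximal half-open dyadic cubes $W\subset B^\circ$ with $20\operatorname{diam}W\le\operatorname{dist}(W,\partial B)$. They partition $B^\circ$, and
\begin{equation}\label{eq:whitney}
20\operatorname{diam}W\le d(x)\le43\operatorname{diam}W\qquad(x\in W).
\end{equation}
For the upper bound, the dyadic parent $W'$ of $W$ has $\operatorname{dist}(W',\partial B)<20\operatorname{diam}W'$ (the distance is $0$ if $W'\not\subset B^\circ$), so $d(x)<21\operatorname{diam}W'=42\operatorname{diam}W$. Let $\ell(W)$ be the side and $x_W$ the center of $W$, and $b_W=B(x_W,r_W)$ with $r_W=4\operatorname{diam}W=4\sqrt{n+1}\,\ell(W)$. Then $W\subset\frac12b_W$, and since $d$ is $1$-Lipschitz, \eqref{eq:whitney} gives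
\begin{equation}\label{eq:bW}
4r_W\le d\le12r_W\quad\text{on }\overline{b_W}.
\end{equation}
If $x\in\overline{b_W}$, then $r_W\in[d(x)/12,d(x)/4]$ and $W\subset B(x,d(x)/2)$; as the cubes are disjoint, no point lies in more than $N_0=N_0(n)$ of the balls $\overline{b_W}$. Given $\tau>0$, call $W$ \emph{$\tau$-sparse} if $\mu(W)<\tau\ell(W)^n$ and \emph{$\tau$-dense} otherwise.

\subsection{Gluing}
A union of UR sets of many sizes need not be UR. Cutting $\Gamma_W$ to the ball $\overline{b_W}$ may destroy lower regularity near $\partial b_W$, and at scales larger than $r_W$ the piece may be isolated; we repair the first defect by adding $\partial b_W$ and the second by adding $\partial B$. Upper regularity could fail if too many pieces were used; it holds for dense cubes, because then $\mu$ itself counts them.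

\begin{lemma}\label{lem:glue}
Let $\tau,c_1>0$, $M_1\ge1$, let $\mathcal G$ be a family of $\tau$-dense cubes, and for each $W\in\mathcal G$ let $\Gamma_W$ be an $M_1$-UR set with $\mu(\Gamma_W\cap b_W)\ge c_1\mu(W)$. Then
\[
\Gamma=\partial B\cup\bigcup_{W\in\mathcal G}\Gamma_W^*,\qquad\Gamma_W^*=(\Gamma_W\cap\overline{b_W})\cup\partial b_W,
\]
is an $M$-UR subset of $\overline B$ with $M=M(n,C_0,\tau,c_1,M_1)$, and $\mu(\Gamma\cap B)\ge N_0^{-1}c_1\sum_{W\in\mathcal G}\mu(W)$.
\end{lemma}

\begin{proof}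
Here constants depend on $n,C_0,\tau,c_1,M_1$. The mass bound follows from $\sum_W\chi_{\Gamma_W\cap b_W}\le N_0\chi_{\Gamma\cap B}$. By \eqref{eq:bW} a compact subset of $B^\circ$ meets finitely many $\overline{b_W}$, and $\partial B\subset\Gamma$, so $\Gamma$ is closed. Its diameter is $2$. We verify the hypotheses of Lemma~\ref{lem:UR}(b) for $x\in\Gamma$, $0<r<2$. By Lemma~\ref{lem:UR}(a),(c), each of $\partial B$ and $\Gamma_W^*$ has $\mathcal H^n$-measure at most $Cs^n$ in any ball of radius $s$.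

\emph{Upper bound.} Consider the $W\in\mathcal G$ with $\overline{b_W}\cap B(x,r)\ne\emptyset$. If $r_W\le r$, then $W\subset B(x,3r)$ and $\mathcal H^n(\Gamma_W^*)\le Cr_W^n\le C\tau^{-1}\mu(W)$; these cubes are disjoint, so they contribute at most $C\tau^{-1}\mu(B(x,3r))\le Cr^n$. If $r_W>r$, pick $z\in\overline{b_W}\cap B(x,r)$. Then $d(z)\ge4r_W>4r$, so $d(x)>3r$ and $\frac23d(x)\le d(z)\le\frac43d(x)$. By \eqref{eq:bW}, $d(x)/18\le r_W\le d(x)/3$, and $W\subset B(x,3r_W)\subset B(x,d(x))$. There are at most $C(n)$ such cubes, each contributing at most $Cr^n$.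

\emph{Lipschitz pieces.} If $x\in\partial B$, use a cap of $\partial B$ in $B(x,r/2)$. Let $x\in\Gamma_W^*$. If $r>2d(x)$, then $B(x,r)\supset B(z,r/2)$ for a point $z\in\partial B$ nearest to $x$, and we use a cap of $\partial B$ in $B(z,r/2)$. Let $r\le2d(x)\le24r_W$ and $\tilde r=\min(r,r_W)\ge r/24$. If $\operatorname{dist}(x,\partial b_W)<\tilde r/2$, then $B(x,\tilde r)$ contains a ball of radius $\tilde r/2\le r_W$ centered on $\partial b_W$, and we use a cap of $\partial b_W$ in it. Otherwise $x\in\Gamma_W$ and $B(x,\tilde r/2)\subset b_W$. The set $\Gamma_W$ is not too small: $C_0(\operatorname{diam}\Gamma_W)^n\ge\mu(\Gamma_W)\ge c_1\tau\ell(W)^n$, so $\operatorname{diam}\Gamma_W\ge c_2r_W$. With $r'=\frac12\min(1,c_2)\tilde r<\operatorname{diam}\Gamma_W$, Definition~\ref{def:UR} for $\Gamma_W$ gives an $M_1$-Lipschitz map on $B_{\mathbb R^n}(0,r')$ whose image meets $\Gamma_W\cap B(x,r')\subset\Gamma\cap B(x,r)$ in measure at least $M_1^{-1}(r')^n\ge C^{-1}r^n$.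
\end{proof}

\subsection{Smoothing the sparse part}
We now replace the part of $\mu$ on sparse cubes by a measure to which Proposition~\ref{prop:C} applies, redistributing mass within balls of radius about $\kappa d$ with $\kappa$ small. Moving mass by $\kappa d$ changes the field at distance comparable to $d$ or larger by a relative factor $\kappa$. At smaller distances no cancellation is available, but there the total mass is only $\tau d^n$. Taking $\tau=\kappa^{n+3}$ makes both the gradient bound $\tau\kappa^{-n-2}$ and the near-field error $\tau^{1/n}\kappa^{-1}$ small.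

\begin{lemma}\label{lem:smooth}
There are $\Lambda_0,C_2$ depending only on $n,C_0,C_1$ with the following property. Let $\kappa=2^{-k}$ with $k\ge1$ an integer, $\tau=\kappa^{n+3}$, let $D$ be the union of the $\tau$-dense cubes, and put $\mu'=\mu|_{D^c}$, $\omega=\mu|_{\mathbb R^{n+1}\setminus B^\circ}$, $F'=\mathcal R_\mu\chi_{D^c}-a$. Then there is $\sigma=\rho\,dx$ in $B^\circ$ with $\sigma(B^\circ)=\mu'(B^\circ)$ such that $\sigma,\omega,a$ satisfy the hypotheses of Proposition~\ref{prop:C} with constant $\Lambda_0$, and $F=K*(\sigma+\omega)-a$ satisfies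
\begin{equation}\label{eq:upper}
\int|F|\,d\sigma\le\int_{B^\circ}|F'|\,d\mu'+C_2(\kappa+\kappa^{3/n}).
\end{equation}
\end{lemma}

\begin{proof}
Constants do not depend on $\kappa$. Every $W\in\mathcal W$ has $\mu'(W)\le\tau\ell(W)^n$. On $B(x,0.9\,d(x))$ the function $d$ lies between $0.1\,d(x)$ and $1.9\,d(x)$, so by \eqref{eq:whitney} this ball meets at most $C(n)$ cubes $W$, all of size comparable to $d(x)$. Hence
\begin{equation}\label{eq:sparse}
\mu'(B(x,0.9\,d(x)))\le C\tau\,d(x)^n\qquad(x\in B^\circ).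
\end{equation}

\emph{Construction.} Let $\mathcal Q$ be the family of dyadic subcubes $Q$ of side $\kappa\ell(W)$ of all $W\in\mathcal W$, with center $x_Q$, and let $s_Q=\operatorname{diam}Q$, $B_Q=B(x_Q,s_Q)$. By \eqref{eq:whitney}, $\kappa d(x_Q)/43\le s_Q\le\kappa d(x_Q)/20$. On $B_Q$ we have $0.95\,d(x_Q)\le d\le1.05\,d(x_Q)$, so $s_Q$ is comparable to $\kappa d(y)$ for $y\in B_Q$; as the cubes $Q$ are disjoint, the balls $B_Q$ have overlap at most $C(n)$. Fix $\psi\in C_c^\infty(B_1)$ with $0\le\psi\le1$ and $\psi=1$ on $\overline B_{1/2}$, let $\tilde\psi_Q=\psi((\cdot-x_Q)/s_Q)$ and $\psi_Q=\tilde\psi_Q/\sum_{Q'}\tilde\psi_{Q'}$. The denominator is at least $1$ on $B^\circ$, since $Q\subset\overline B(x_Q,s_Q/2)$, and its gradient on $B_Q$ is at most $C/s_Q$. So $\psi_Q\in C_c^\infty(B_Q)$, $0\le\psi_Q\le1$, $|\nabla\psi_Q|\le C/s_Q$, $\sum_Q\psi_Q=1$ on $B^\circ$. Put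
\[
\alpha_Q=\int\psi_Q\,d\mu',\qquad\varphi_Q=\varphi_{s_Q}(\cdot-x_Q),\qquad\rho=\sum_Q\alpha_Q\varphi_Q .
\]
The sum is locally finite, so $\rho$ is smooth, and $\sigma(B^\circ)=\sum_Q\alpha_Q=\mu'(B^\circ)$.

\emph{Hypothesis (b).} By \eqref{eq:sparse}, $\alpha_Q\le C\tau d(x_Q)^n$. Since $\varphi_Q\le Cs_Q^{-n-1}$ and $|\nabla\varphi_Q|\le Cs_Q^{-n-2}$, bounded overlap gives
\begin{equation}\label{eq:rho}
\rho\le C\tau\kappa^{-n-1}/d=C\kappa^2/d,\qquad|\nabla\rho|\le C\tau\kappa^{-n-2}/d^2=C\kappa/d^2 .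
\end{equation}

\emph{Hypothesis (a).} As $\omega\le\mu$, it suffices to treat $\sigma$. If $x\in B^\circ$ and $r<d(x)/4$, then $\rho\le C/d(x)$ on $B(x,r)$ and $\sigma(B(x,r))\le Cr^{n+1}/d(x)\le Cr^n$. Otherwise $d\le5r$ on $B(x,r)\cap B^\circ$ (if $x\notin B^\circ$, then $d(y)\le|x|-|y|<r$ there). A ball $B_Q$ that meets $B(x,r)$ then has $0.95\,d(x_Q)\le5r$, so $s_Q\le0.3\,r$ and $B_Q\subset B(x,2r)$. Summing $\alpha_Q$ over such $Q$ gives $\sigma(B(x,r))\le\mu'(B(x,2r))\le2^nC_0r^n$.

\emph{Hypothesis (c).} Let $h(x)=\int_{|y|\ge2}K(x-y)\,d\omega(y)=\int_{|y|\ge2}K(x-y)\,d\mu(y)$. Its oscillation on $\overline B$ is at most $C$ by Lemma~\ref{lem:growth}(b). By Lemma~\ref{lem:anti}(a), $a=m_{\mu,B}(\mathcal R_\mu\chi_{B_2})+m_{\mu,B}(h)$, and the first mean is at most $C_1(\mu(B_2)/\mu(B))^{1/2}\le C$, where we use $\mu(B)\ge C_0^{-1}$. So $|h-a|\le C$ on $B^\circ$.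

\emph{Proof of \eqref{eq:upper}.} The function $F'$ is known only in the weak sense, so we compare both $F'$ and $F$ near $Q$ with the field of the mass of $\mu'$ away from $Q$. Fix $Q$ and write $d_Q=d(x_Q)$, $\hat B_Q=B(x_Q,d_Q/2)\subset B^\circ$, and $f_Q(x)=\int_{\hat B_Q^c}K(x-y)\,d\mu'(y)$ for $x\in B_Q$. For $x\in B_Q$ and $y\notin\hat B_Q$ we have $|x-y|\ge d_Q/4$.

\emph{Comparison of $f_Q-a$ with $F'$.} Apply Lemma~\ref{lem:anti}(b) with $E=D^c$ and $\psi=\psi_Q$, and split the domain according to whether $x,y$ lie in $\hat B_Q$. Since $\psi_Q=0$ off $\hat B_Q$, the part with both points outside vanishes, and by oddness each of the two mixed parts equals $\frac12\int\psi_Qf_Q\,d\mu'$. Thus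
\[
\int\psi_QF'\,d\mu'=\frac12\iint_{\hat B_Q\times\hat B_Q}(\psi_Q(x)-\psi_Q(y))K(x-y)\,d\mu'\,d\mu'+\int\psi_Q\,(f_Q-a)\,d\mu' .
\]
The integrand of the double integral vanishes unless $x$ or $y$ lies in $B_Q$, so that term is at most $\frac C{s_Q}\int_{B_Q}\int_{\hat B_Q}|x-y|^{1-n}d\mu'(y)\,d\mu'(x)$. Splitting the inner integral at $|x-y|=\tau^{1/n}d_Q$ and using Lemma~\ref{lem:growth}(a) and \eqref{eq:sparse}, we bound it by $C\tau^{1/n}d_Q+(\tau^{1/n}d_Q)^{1-n}C\tau d_Q^n=C\tau^{1/n}d_Q$. As $d_Q/s_Q\le43/\kappa$, the double integral is at most $C\kappa^{-1}\tau^{1/n}\mu'(B_Q)=C\kappa^{3/n}\mu'(B_Q)$. By Lemma~\ref{lem:growth}(b), $|\nabla f_Q|\le C/d_Q$ on $B_Q$, so $f_Q$ oscillates there by at most $C\kappa$. Hence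
\begin{equation}\label{eq:fQ}
\alpha_Q|f_Q(x)-a|\le\int\psi_Q|F'|\,d\mu'+C\kappa^{3/n}\mu'(B_Q)+C\kappa\alpha_Q\qquad(x\in B_Q).
\end{equation}

\emph{Comparison of $f_Q-a$ with $F$.} Since $\mu'=\mu'|_{B^\circ}+\omega$ and $\hat B_Q\subset B^\circ$, the contributions of $\omega$ cancel, and for $x\in B_Q$
\[
F(x)-(f_Q(x)-a)=\sum_{Q'}\Bigl[\alpha_{Q'}\int K(x-y)\varphi_{Q'}(y)\,dy-\int_{\hat B_Q^c}K(x-y)\psi_{Q'}(y)\,d\mu'(y)\Bigr].
\]
Let $R=|x_{Q'}-x_Q|$, so $s_{Q'}\le d(x_{Q'})/20\le(d_Q+R)/20$.

If $R<\frac34d_Q$, then $s_{Q'}<\frac7{80}d_Q$ and $B_{Q'}\subset B'':=B(x_Q,0.84\,d_Q)$. On $B''$ we have $\rho\le C\kappa^2/d_Q$ by \eqref{eq:rho}. Estimating the two terms separately, all these $Q'$ together contribute at most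
\[
\int_{B''}|x-y|^{-n}\rho(y)\,dy+Cd_Q^{-n}\mu'(B'')\le C\kappa^2+C\tau\le C\kappa .
\]

If $R\ge\frac34d_Q$, then $d_Q\le\frac43R$, $s_{Q'}\le0.12\,R$ and $|x-x_Q|\le d_Q/20\le R/15$. For $y\in B_{Q'}$ we get $|y-x_Q|\ge0.88\,R>d_Q/2$, so $B_{Q'}\cap\hat B_Q=\emptyset$; also $0.8\,R\le|x-y|\le1.2\,R$, $d(y)\le d_Q+|y-x_Q|\le3R$, and $s_{Q'}\le\kappa\,d(y)$. The measures $\alpha_{Q'}\varphi_{Q'}\,dy$ and $\psi_{Q'}\mu'$ live in $B_{Q'}$ and have the same mass $\alpha_{Q'}$, so the bracket is at most $\alpha_{Q'}$ times the oscillation of $K(x-\cdot)$ on $B_{Q'}$: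
\[
|[\,\cdots]|\le C\alpha_{Q'}\frac{s_{Q'}}{R^{n+1}}\le C\kappa\int\psi_{Q'}(y)\,\frac{d(y)}{(|x-y|+d(y))^{n+1}}\,d\mu'(y).
\]
Summing over $Q'$,
\begin{equation}\label{eq:FfQ}
|F(x)-(f_Q(x)-a)|\le C\kappa+C\kappa E(x),\qquad E(x)=\int_{B^\circ}\frac{d(y)\,d\mu'(y)}{(|x-y|+d(y))^{n+1}} .
\end{equation}
The function $E$ need not be bounded, but it is integrable: by Fubini, the growth of $\sigma$ and Lemma~\ref{lem:growth}(c), $\int E\,d\sigma\le C\mu'(B^\circ)\le C$.

\emph{Summation.} By \eqref{eq:fQ}, \eqref{eq:FfQ} and $\int\varphi_Q=1$,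
\[
\int|F|\,d\sigma=\sum_Q\alpha_Q\int\varphi_Q|F|\,dx\le\sum_Q\Bigl[\int\psi_Q|F'|\,d\mu'+C\kappa^{3/n}\mu'(B_Q)+C\kappa\alpha_Q\Bigr]+C\kappa\int E\,d\sigma .
\]
Now $\sum_Q\psi_Q=1$ on $B^\circ$, bounded overlap of the $B_Q$ and $\mu'(B^\circ)\le C_0$ give \eqref{eq:upper}.
\end{proof}

\subsection{Conclusion of the proof}
Choose the parameters in the following order; each depends only on $n,C_0,C_1$. Let $j_0=j(n,\Lambda_0,\frac14C_0^{-1})$ be given by Proposition~\ref{prop:C}, with $\Lambda_0$ from Lemma~\ref{lem:smooth}; this is possible because $\Lambda_0$ does not depend on $\kappa$. Choose $\kappa=2^{-k}$ with $C_2(\kappa+\kappa^{3/n})\le j_0/4$, and let $\tau=\kappa^{n+3}$. Let $\varepsilon_1,c_1,M_1$ be given by Proposition~\ref{prop:B} with $\tau(4\sqrt{n+1})^{-n}$ in place of $\tau$. Choose $0<\eta\le\frac18$ with $C_0C_1(2\eta)^{1/2}\le j_0/8$, and finally $\varepsilon>0$ with $C_0\varepsilon^{1/2}\le j_0/8$ and $N_0\varepsilon\le\eta\,\varepsilon_1$. Assume \eqref{eq:var}, that is, $\int_B|F^\mu|^2d\mu\le\varepsilon\mu(B)$.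

Call a $\tau$-dense cube $W$ \emph{good} if $\int_{b_W}|F^\mu|^2d\mu\le\varepsilon_1\mu(W)$ and \emph{bad} otherwise. By bounded overlap,
\begin{equation}\label{eq:bad}
\sum_{W\text{ bad}}\mu(W)\le\varepsilon_1^{-1}\sum_W\int_{b_W}|F^\mu|^2d\mu\le\varepsilon_1^{-1}N_0\,\varepsilon\,\mu(B)\le\eta\,\mu(B).
\end{equation}

\emph{Case 1: $\mu(B\cap\partial B)\ge\eta\mu(B)$.} Take $\Gamma=\partial B$, which is $C(n)$-UR.

\emph{Case 2: the good cubes have total mass at least $\eta\mu(B)$.} For a good cube, $\mu(\frac12b_W)\ge\mu(W)\ge\tau(4\sqrt{n+1})^{-n}r_W^n$ and $\int_{b_W}|F^\mu|^2d\mu\le\varepsilon_1\mu(\frac12b_W)$. Proposition~\ref{prop:B} gives an $M_1$-UR set $\Gamma_W$ with $\mu(\Gamma_W\cap b_W)\ge c_1\mu(W)$. Lemma~\ref{lem:glue}, applied to the family of good cubes, gives a UR set $\Gamma\subset\overline B$ with constant depending only on $n,C_0,C_1$ and $\mu(\Gamma\cap B)\ge N_0^{-1}c_1\eta\,\mu(B)$.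

\emph{Case 3: neither.} With the notation of Lemma~\ref{lem:smooth}, \eqref{eq:bad} gives $\mu(D)\le2\eta\mu(B)$, so $\sigma(B^\circ)=\mu'(B^\circ)\ge(1-3\eta)\mu(B)>\frac14C_0^{-1}$. Proposition~\ref{prop:C} then forces $\int|F|\,d\sigma>j_0$. On the other hand $F'=F^\mu-\mathcal R_\mu\chi_D$, and the $L^2$ bound for $\mathcal R_\mu$ shows that removing $D$ changes the field little:
\[
\int_{B^\circ}|F'|\,d\mu'\le\mu(B)^{1/2}\bigl((\varepsilon\mu(B))^{1/2}+C_1\mu(D)^{1/2}\bigr)\le C_0\bigl(\varepsilon^{1/2}+C_1(2\eta)^{1/2}\bigr)\le\frac{j_0}4 .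
\]
By \eqref{eq:upper}, $\int|F|\,d\sigma\le j_0/2$, a contradiction. So Case 3 does not occur.

In Cases 1 and 2 the conclusion holds with $c=\eta\min(1,c_1/N_0)$, and absolute continuity is Lemma~\ref{lem:growth}(e). Theorem~\ref{thm:main} is proved. \qed

\section{The weak-type hypothesis}\label{sec:weak}

Condition \eqref{eq:weak} says nothing about $\mathcal R_\mu1$ on an exceptional set of small measure. An $L^p$ bound with $p>2$ shows that this set contributes little to the variance. We use the following theorem.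

\begin{theorem}[Nazarov, Treil and Volberg \cite{NTrV}]\label{thm:NTrV}
If $\mu\in\mathcal M(C_0,C_1)$ and $1<p<\infty$, then the truncations $\mathcal R_{\mu,t}$ are bounded in $L^p(\mu)$ with a bound depending only on $n,p,C_0,C_1$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(a)]
Normalize $B$ to be the unit ball, so $C_0^{-1}\le\mu(B)\le C_0$, and assume \eqref{eq:weak} with $\varepsilon\le\frac12$. By Theorem~\ref{thm:NTrV}, $\|\mathcal R_{\mu,t}\chi_{B_2}\|_{L^4(\mu)}\le C\mu(B_2)^{1/4}\le C$. For bounded $g$, weak convergence in $L^2(\mu)$ gives $|\int g\cdot\mathcal R_\mu\chi_{B_2}\,d\mu|\le C\|g\|_{L^{4/3}(\mu)}$, so $\|\mathcal R_\mu\chi_{B_2}\|_{L^4(\mu)}\le C$. Let $h(x)=\int_{|y|\ge2}K(x-y)\,d\mu(y)$ and $a_0=h(0)$. Then $|h-a_0|\le C$ on $B$ by Lemma~\ref{lem:growth}(b), and $\mathcal R_\mu1=\mathcal R_\mu\chi_{B_2}+h$ on $B$ by Lemma~\ref{lem:anti}(a). Hence $\int_B|\mathcal R_\mu1-a_0|^4d\mu\le C$.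

On a set $A\subset B$ with $\mu(A)\ge\frac12\mu(B)\ge\frac12C_0^{-1}$ we have $|\mathcal R_\mu1-a|\le1$, so $|a-a_0|^4\mu(A)\le8\int_A(1+|\mathcal R_\mu1-a_0|^4)\,d\mu\le C$. Thus $|a-a_0|\le C$ and $\int_B|\mathcal R_\mu1-a|^4d\mu\le C$. Splitting $B$ according to \eqref{eq:weak} and applying Cauchy--Schwarz on the exceptional set,
\[
\int_B|\mathcal R_\mu1-m_{\mu,B}(\mathcal R_\mu1)|^2d\mu\le\int_B|\mathcal R_\mu1-a|^2d\mu\le\varepsilon^2\mu(B)+C(\varepsilon\mu(B))^{1/2}\le C\varepsilon^{1/2}\mu(B).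
\]
If $C\varepsilon^{1/2}$ is at most the threshold of Theorem~\ref{thm:main}, that theorem applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GST}
Daniel Girela-Sarri\'on and Xavier Tolsa, \emph{The Riesz transform and quantitative rectifiability for general Radon measures}, arXiv:1601.08079 (2016).

\bibitem{Mat}
Mattila, \emph{Geometry of Sets and Measures}.

\bibitem{NToV}
Nazarov, Tolsa and Volberg, Publ. Mat. 58 (2014).

\bibitem{NTrV}
Nazarov, Treil and Volberg, IMRN 1998.

\end{thebibliography}
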